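# Eigenvalues of post-critically algebraic maps at their fixed points

## 1. A piece of a variety over which all iterates are coverings

Superscripts on maps denote iteration, $|\cdot|$ is the Euclidean norm, and for a polynomial map $f:\mathbb C^n\to\mathbb C^n$ the critical locus $C_f$ is the set of points $z$ at which $D_zf$ is not surjective, that is, not invertible. We work with maps of the following kind.

**Hypothesis (H).** $f:\mathbb C^n\to\mathbb C^n$ is a polynomial map; there is $R>0$ with $|f(z)|\ge 2|z|$ whenever $|z|\ge R$; and there is an algebraic set $D\subsetneq\mathbb C^n$ with $f^j(C_f)\subset D$ for all $j\ge1$.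

The object on which everything below turns is a Zariski-open piece $S$ of an algebraic set $W$, over which every iterate of $f$ is unramified.

**Lemma 1 (covering lemma).** Let $f$ satisfy (H), let $W\subset\mathbb C^n$ be an irreducible algebraic set and $m=\dim W$. There is a proper algebraic subset $\Sigma\subsetneq W$ such that $S=W\setminus\Sigma$ is smooth and connected and, for every $k\ge0$, the map $f^k:f^{-k}(S)\to S$ is a finite topological covering whose local sections are holomorphic as maps into $\mathbb C^n$.

Two features matter. The same $\Sigma$ serves all $k$ at once. And $W$ is arbitrary: it may lie inside $D$, or even inside $C_f$.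

**Example.** Let $f(z,w)=(z^2,w^2)$. Since $|z|^4+|w|^4\ge\frac12(|z|^2+|w|^2)^2$, we have $|f(z,w)|\ge\frac1{\sqrt2}|(z,w)|^2$, so $R=2\sqrt2$ works. Here $C_f=\{zw=0\}$ is mapped onto itself and $D=\{zw=0\}$. The fiber of $f^k$ over $(z,w)$ has $4^k$ points if $zw\ne0$, it has $2^k$ points if exactly one coordinate vanishes, and one point over the origin. For $W=\mathbb C^2$ we may take $\Sigma=D$. For $W=\{w=0\}$ we may take $\Sigma=\{0\}$: then $f^{-k}(S)=S$ and $f^k$ acts on it as $z\mapsto z^{2^k}$, a covering of degree $2^k$, although every point of $S$ is a critical value of $f$.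

What is this for? By (H), preimages of bounded points stay bounded, uniformly in $k$ (see (2) below). So over a ball in $S$ the inverse branches of all the iterates $f^k$ form a uniformly bounded family of holomorphic maps, and we may use Cauchy's estimates and Montel's theorem on it. At a fixed point with an eigenvalue $\lambda$, $0<|\lambda|\le1$, backward iteration expands or rotates the eigendirection. We are going to play these two facts against each other. The difficulty is that the fixed point itself need not lie in a good piece $S$.

## 2. Post-critically algebraic maps and their eigenvalues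

**Definitions.** A non-degenerate homogeneous polynomial endomorphism of $\mathbb C^n$ of degree $d$ is a polynomial map $f:\mathbb C^n\to\mathbb C^n$ with $f(\lambda z)=\lambda^df(z)$ for all $z\in\mathbb{C}^n$, $\lambda\in\mathbb C$, and $f^{-1}(\mathbf 0)=\{\mathbf 0\}$. It is post-critically algebraic (PCA) if
$$PC(f)=\bigcup_{j\ge1}f^j(C_f)$$
is an algebraic set of codimension one. An eigenvalue of $f$ at a fixed point $z$ is an eigenvalue of $D_zf$. Likewise, an endomorphism $g$ of $\mathbb{CP}^N$ is PCA if $PC(g)=\bigcup_{j\ge1}g^j(C_g)$ is an algebraic set of codimension one.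

In one variable the following is known: if $g:\mathbb{CP}^1\to\mathbb{CP}^1$ is post-critically finite of degree $d\ge2$, then every eigenvalue $\lambda$ of $g$ at a fixed point satisfies $\lambda=0$ or $|\lambda|>1$. Van Tu Le, "Periodic points of post-critically algebraic endomorphisms", arXiv:1906.04097 (2019), asks whether the same conclusion holds for a PCA non-degenerate homogeneous $f$ of degree $d\ge2$ on $\mathbb C^n$. It does.

**Theorem A.** Let $f$ satisfy (H), let $f^p(z_0)=z_0$ with $p\ge1$, and let $\lambda$ be an eigenvalue of $D_{z_0}f^p$. Then $\lambda=0$ or $|\lambda|>1$. In particular, for every $n$ and every PCA non-degenerate homogeneous polynomial endomorphism $f$ of $\mathbb C^n$ of degree $d\ge2$, each eigenvalue $\lambda$ of $f$ at a fixed point satisfies $\lambda=0$ or $|\lambda|>1$.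

**Corollary B.** If $g:\mathbb{CP}^N\to\mathbb{CP}^N$ is a PCA endomorphism of degree $d\ge2$, every eigenvalue of $g^p$ at a point fixed by $g^p$ is $0$ or has modulus $>1$.

**Theorem C (sharpness).** For all $n\ge2$, $d\ge2$, $\varepsilon>0$ there is a PCA non-degenerate homogeneous $f$ of degree $d$ on $\mathbb C^n$ with an eigenvalue $\lambda$ at a fixed point such that $1<|\lambda|<1+\varepsilon$.

The "in particular" in Theorem A holds because the homogeneous maps satisfy (H). Put $c=\min_{|z|=1}|f|$, which is positive by non-degeneracy. Then $|f(z)|=|z|^d\,|f(z/|z|)|\ge c|z|^d\ge2|z|$ as soon as $|z|^{d-1}\ge2/c$, and we take $D=PC(f)$.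

**The cases $n=1$ and $n=2$.** For $n=1$, $f(z)=az^d$ with $a\neq0$; the fixed points are $0$, with eigenvalue $0$, and the points with $az^{d-1}=1$, with eigenvalue $daz^{d-1}=d$. For $n=2$, at the origin $D_0f=0$. Let $Z\ne0$ be a fixed point. Euler's relation $D_Zf(Z)=d\,f(Z)=dZ$ gives the eigenvalue $d$, and the other eigenvalue is the one on $\mathbb C^2/\mathbb CZ$, which is the eigenvalue at $[Z]$ of the induced map $g$ on $\mathbb{CP}^1$. The set $C_f$ is invariant under scaling, so $PC(f)$ is a union of lines through $0$, those over $PC(g)$. Being algebraic of codimension one, it is a finite union of lines, so $g$ is post-critically finite and the one-variable statement applies.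

**A numerical example.** Let $f(z,w)=(z^2-w^2,w^2)$. Then $C_f=\{zw=0\}$, the line $\{w=0\}$ goes to itself, and $\{z=0\}\to\{z=-w\}\to\{z=0\}$, so $f$ is PCA. At $(z,w)$ the differential is triangular with eigenvalues $2z$ and $2w$. The fixed points are $(0,0)$ with eigenvalues $0,0$; $(1,0)$ with eigenvalues $2,0$; and $\bigl(\frac{1\pm\sqrt5}2,1\bigr)$ with eigenvalues $1\pm\sqrt5$ and $2$. Since $|1-\sqrt5|\approx1.236$, all the non-zero ones have modulus $>1$.

## 3. Properness, coverings off $D$, and reduction to fixed points

Let $f$ satisfy (H). This section records elementary consequences.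

Induction on $k$ gives
$$|f^k(z)|\ge2^k|z|\qquad(|z|\ge R,\ k\ge0). \tag{1}$$
Hence $f^k$ is proper, and
$$R'\ge R,\quad |f^k(x)|\le R'\ \Longrightarrow\ |x|\le R'. \tag{2}$$
Indeed $|x|>R'$ would give $|f^k(x)|\ge2^k|x|>R'$.

The fibers of $f^k$ are compact algebraic subsets of $\mathbb C^n$, hence finite. A holomorphic map with finite fibers between manifolds of equal dimension is open, so $f^k$ is open; being also proper, it has open and closed image, so it is surjective.

If $D_xf^k$ is not invertible, then by the chain rule $f^i(x)\in C_f$ for some $0\le i<k$, and $f^k(x)\in f^{k-i}(C_f)\subset D$. So the map $f^k:\mathbb C^n\setminus f^{-k}(D)\to\mathbb C^n\setminus D$ is a proper local homeomorphism, i.e. a finite covering. The algebraic set $f^{-k}(D)$ is not all of $\mathbb C^n$, as $f^k$ is surjective; so it is nowhere dense.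

In the same way, if $x\in C_{f^p}$, then $f^i(x)\in C_f$ for some $0\le i<p$ and $f^{pj}(x)\in f^{pj-i}(C_f)\subset D$ for all $j\ge1$. So $f^p$ satisfies (H) with the same $R$ and $D$, and in Theorem A we may assume $p=1$.

Finally, a fixed point satisfies $|z_0|<R$: otherwise $|z_0|=|f(z_0)|\ge2|z_0|$ and $|z_0|\ge R>0$, which is absurd.

## 4. Inverse branches at a fixed point off $D$, and what fails on $D$

Let $f(z_0)=z_0$ and suppose first that $z_0\notin D$. Choose a ball $\mathcal B$ around $z_0$ that lies in $\{|z|<R\}\setminus D$. For each $k$ the covering $f^k$ over $\mathbb C^n\setminus D$ has a holomorphic section $b_k$ over $\mathcal B$ with $b_k(z_0)=z_0$. By (2), $|b_k|\le R$. Cauchy's estimate at $z_0$ bounds $D_{z_0}b_k=(D_{z_0}f)^{-k}$ uniformly in $k$. So every eigenvalue of $D_{z_0}f$ has modulus $\ge1$, with two lines of work.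

The argument stops at two points. It does not exclude $|\lambda|=1$, since the powers of a unitary matrix are bounded. More seriously, it says nothing if $z_0\in D$. For $f(z,w)=(z^2,w^2)$ and $z_0=(1,0)$, the fiber over $(1,w)$ is $\{(\pm1,\pm\sqrt w)\}$, so a continuous section of $f$ over a ball around $z_0$ would give a continuous branch of $\sqrt w$ near $0$; there is none. When $D_{z_0}f$ happens to be invertible, each $f^k$ does have a local inverse at $z_0$, but a priori on a ball that depends on $k$, and then Cauchy's estimate gives no bound uniform in $k$.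

In the last example the way out is to stay inside $W=\{w=0\}$, where Lemma 1 has $\Sigma=\{0\}\not\ni z_0$. In general we have no algebraic set through $z_0$ that is adapted to the eigenvector and has $z_0$ in its good piece $S$. What we can construct is a formal object: a formal power series curve, or several-parameter family, through $z_0$ in the eigendirections, on which $f$ acts as a formal automorphism. Let $W$ be the smallest algebraic set that contains it. Lemma 1 gives a good piece $S\subset W$; the fixed point $z_0$ may lie in $\Sigma$, but the formal curve, in a formal sense, does not. So we replace the ball at $z_0$ by a region in $S$ that surrounds the formal curve and shrinks to $z_0$ at its tip. Inverse branches exist there after passing to a root of the parameter, are bounded, and therefore extend across the tip. This is Proposition 2. It yields bounds on the formal series that are uniform in $k$. They exclude $|\lambda|<1$ as above, and for $|\lambda|=1$ an averaging argument finishes the proof.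

## 5. Facts from the textbooks

The following standard facts will be used.

* **(N)** In a complex manifold the intersection of a sequence of analytic sets is analytic, and every point has a neighborhood on which it coincides with the intersection of finitely many of them.
* **(Nullstellensatz)** If a polynomial vanishes on the common zeros in $\mathbb C^n$ of finitely many polynomials, some power of it lies in the ideal they generate (Hilbert). If a holomorphic germ vanishes on the common zero germ of finitely many holomorphic germs, some power of it lies in the ideal they generate in the ring of germs (Rückert).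
* **(Riemann)** A bounded holomorphic function on the complement of a nowhere dense analytic set in a complex manifold extends holomorphically.
* **(Remmert)** The image of an analytic set under a proper holomorphic map is analytic.
* **(Maximum principle)** If a holomorphic function $X$ on an irreducible germ of analytic set at $p$ satisfies $|X|\le|X(p)|$, it is constant on that germ.
* **(Fatou; F. and M. Riesz)** A bounded holomorphic function on a disc has radial limits at almost every boundary point; if the function is not identically zero, these limits are non-zero almost everywhere.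
* **(Montel)** A uniformly bounded family of holomorphic functions is normal. So is a family of holomorphic functions on a plane domain that omit $0$ and $1$, where $\infty$ is allowed as a limit.

A formal automorphism of $(\mathbb C^b,0)$ is a $b$-tuple of formal power series in $t=(t_1,\dots,t_b)$ without constant term and with invertible linear part; it has a formal inverse. For example $\hat\theta(t)=t+t^2$ has inverse $t-t^2+2t^3-\cdots$. Formal series need not converge: $\sum_jj!\,s^j$ has radius of convergence $0$. A convergent germ can be composed with formal series that have the right constant term, and substitution is a ring homomorphism; this is how the Nullstellensatz will be applied to formal curves. We write $\mathrm{ord}$ for the order of vanishing of a series in $s$ at $0$, and call a subset of $\mathbb C^b$ conic if it is stable under multiplication by $\mathbb C^*$.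

For Lemma 1 we also need stratifications. For a closed algebraic set one can find a finite Whitney stratification of $\mathbb C^n$ by smooth locally closed algebraic sets (strata) such that the given set is a union of strata; the same holds for finitely many given sets (Whitney 1965). The Thom–Mather local triviality theorem (Goresky–MacPherson, *Stratified Morse Theory*, I.1.4) says that each point of a stratum $S$ of complex dimension $m$ has an open neighborhood $O$ in $\mathbb C^n$ with a stratum-preserving homeomorphism $O\cong B\times C$, where $B$ is an open ball in $\mathbb R^{2m}$, $C=L\times[0,1)/L\times\{0\}$ is an open cone over a compact space $L$ (a point if $m=n$), and $O\cap S=B\times\{\text{vertex}\}$. Each stratum meets $O$ in a product of $B$ with a subset of $C$.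

**Example.** For $D=\{zw=0\}\subset\mathbb C^2$ we can take the strata $\{0\}$, the two punctured axes, and $\mathbb C^2\setminus D$. Near $(1,0)$ we have $O=B\times C$ with $B$ a disc in the $z$-direction and $C$ a disc in the $w$-direction, a cone over a circle; $D\cap O=B\times\{\text{vertex}\}$.

## 6. Proof of the covering lemma

**Step 1 (choice of $S$).** The purpose is to fix $\Sigma$ before any $k$ is chosen. Take a Whitney stratification as above for which $W$ and $D$ are unions of strata. As $W$ is irreducible and a finite union of strata, some stratum $S\subset W$ is Zariski dense in $W$. Being locally closed, $S$ is Zariski open in $W$; so $\Sigma:=W\setminus S$ is a proper algebraic subset. $S$ is smooth, and it is connected because a non-empty Zariski-open subset of an irreducible variety is connected.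

Fix $k\ge0$ and put $\pi=f^k$. It is proper, open, surjective and has finite fibers.

**Step 2 (fibers have constant cardinality on $S$).** The purpose is to show that $\#\pi^{-1}(s)$ does not depend on $s\in S$. The idea is to read this number off from the covering over the complement of $D$, which is locally a product along $S$.

Let $O\cong B\times C$ be as in the local triviality theorem. As $D$ is a union of strata, $O\cap D=B\times D_C$ for some $D_C\subset C$. Let $C_\epsilon\subset C$ be the open subcone of radius $\epsilon$ and $Y_\epsilon=C_\epsilon\setminus D_C$. Let $b\in B$, $s=(b,\text{vertex})$, and consider $O'=B'\times C_\epsilon$ with $B'\subset B$ a ball centered at $b$. These sets are connected and, as $L$ is compact, they form a neighborhood basis of $s$.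

Let $U$ be a component of $\pi^{-1}(O')$. It is open and closed in $\pi^{-1}(O')$, and $\pi:\pi^{-1}(O')\to O'$ is open and closed (being proper), so $\pi(U)$ is open and closed in the connected set $O'$. Thus $\pi(U)=O'$, and $U$ contains a point of $\pi^{-1}(s)$. On the other hand, choose disjoint open neighborhoods of the points of $\pi^{-1}(s)$. By properness $\pi^{-1}(O')$ lies in their union for $O'$ small, so each component contains only one point of $\pi^{-1}(s)$. Hence for $O'$ small, $\#\pi^{-1}(s)$ is the number of components of $\pi^{-1}(O')$.

Removing the nowhere dense analytic set $\pi^{-1}(D)$ from a connected open set leaves it connected and non-empty. So $\#\pi^{-1}(s)$ is also the number of components of $\pi^{-1}(O'\setminus D)$. By Section 3 the latter is a covering of $O'\setminus D=B'\times Y_\epsilon$, the restriction of the covering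
$$E=\pi^{-1}(O\setminus D)\to B\times Y_1 .$$

Now let $X_b=E|_{\{b\}\times Y_\epsilon}$, and write $y(x)\in Y_\epsilon$ for the second coordinate of the image of $x\in X_b$. Lift the homotopy
$$X_b\times B\times[0,1]\to B\times Y_\epsilon,\qquad (x,b',t)\mapsto\bigl((1-t)b+tb',\,y(x)\bigr),$$
starting at $t=0$ with $(x,b')\mapsto x$. At $t=1$ the lift is a map $X_b\times B\to E|_{B\times Y_\epsilon}$ over $B\times Y_\epsilon$. It is bijective, since one can transport back along the same segments, and it is a local homeomorphism, being a map between two coverings of the same base. So $E|_{B\times Y_\epsilon}\cong X_b\times B$, and by restriction $E|_{B'\times Y_\epsilon}\cong X_b\times B'$. Both have as many components as $X_b$. Call $n_\epsilon$ the number of components of $E|_{B\times Y_\epsilon}$; it does not involve $b$. We have shown: for each $b\in B$, $\#\pi^{-1}(b,\text{vertex})=n_\epsilon$ for all sufficiently small $\epsilon$. Given two points $b,b'\in B$, a common small $\epsilon$ shows that their fibers have the same cardinality. So the cardinality is locally constant on $S$, and as $S$ is connected it is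 a constant $\nu$, with $\nu\geq1$.

**Step 3 (covering).** The purpose is to pass from constant cardinality to local triviality. Let $s\in S$, $\pi^{-1}(s)=\{x_1,\dots,x_\nu\}$, and let $V_i\ni x_i$ be disjoint open sets. Choose an open neighborhood $O_s$ of $s$ with $\pi^{-1}(O_s)\subset\bigcup V_i$ (possible by properness), $O_s\subset\bigcap\pi(V_i)$ (by openness), and $S\cap O_s$ closed in $O_s$ (as $S$ is locally closed). For $s'\in S\cap O_s$ each $V_i$ contains at least one of the $\nu$ points of $\pi^{-1}(s')$, hence exactly one. Put $A_i=V_i\cap\pi^{-1}(S\cap O_s)$. It is closed in $\pi^{-1}(S\cap O_s)$, since its complement there is the union of the other open sets $A_j$. So $\pi:A_i\to S\cap O_s$ is continuous, bijective and proper, hence a homeomorphism. This shows that $\pi:\pi^{-1}(S)\to S$ is a covering with $\nu$ sheets.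

**Step 4 (holomorphic sections).** The purpose is to see that $(\pi|_{A_i})^{-1}$ is holomorphic. $A_i$ is an analytic set, closed in an open subset of $\mathbb C^n$, and homeomorphic to a $2m$-manifold; looking at its regular points, which are dense, we see that it has pure dimension $m$. On its regular part $\pi$ is an injective holomorphic map between $m$-dimensional manifolds, hence biholomorphic onto an open set. The set $\pi(\mathrm{Sing}\,A_i)$ is analytic in $S\cap O_s$ by Remmert, and nowhere dense because $\pi|_{A_i}$ is a homeomorphism. So $(\pi|_{A_i})^{-1}:S\cap O_s\to\mathbb C^n$ is continuous, and holomorphic off a nowhere dense analytic set. By Riemann's theorem it is holomorphic. This proves Lemma 1. $\square$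

## 7. Uniformly bounded lifts along a formal family

Write $\Delta_r=\{s\in\mathbb C:|s|<r\}$.

**Proposition 2.** Let $f$ satisfy (H) and $f(z_0)=z_0$. Let $t=(t_1,\dots,t_b)$, let $\hat F\in\mathbb C[[t]]^n$ be non-constant with $\hat F(0)=z_0$, and let $\hat\theta$ be a formal automorphism of $(\mathbb C^b,0)$ with $f\circ\hat F=\hat F\circ\hat\theta$. There is a non-empty conic Zariski-open set $\mathcal A\subset\mathbb C^b$ such that for every $a\in\mathcal A$ there are $m\ge1$, $r>0$, $\hat w\in(s\mathbb C[[s]])^m$ and holomorphic maps $h_k:T:=\Delta_r\times\Delta_r^m\to\mathbb C^n$ $(k\ge0)$ with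
$$|h_k|\le R\ \text{ on }T,\qquad h_k(s,\hat w(s))=\hat F(\hat\theta^{-k}(sa))\ \text{ in }\mathbb C[[s]]^n. \tag{3}$$

The point is that $T$, $\hat w$ and $R$ do not depend on $k$. So a formal series, composed with arbitrarily many backward iterates, is always the restriction of a bounded holomorphic map on one fixed polydisc to one fixed formal curve.

**Step 1 (the algebraic hull $W$ and the set $\mathcal A$).** The purpose is to find the variety to which Lemma 1 is applied and the directions $a$ along which the formal family leaves the bad set. Let $I=\{P\in\mathbb C[z]:P\circ\hat F=0\}$. It is a prime ideal, because $\mathbb C[[t]]$ is a domain. Let $W=V(I)$; it is irreducible and $I(W)=I$. Put $m=\dim W$. Then $m\ge1$: otherwise $W$ is a point, $I$ is maximal and $\hat F$ is constant. Take $\Sigma,S$ from Lemma 1 and a polynomial $q_0\notin I$ that vanishes on $\Sigma$.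

The Jacobian matrix of a set of generators of $I$ has generic rank $n-m$ on $W$. So we can choose $P=(P_1,\dots,P_{n-m})$ among these generators and, after permuting coordinates, write $z=(x,y)\in\mathbb C^m\times\mathbb C^{n-m}$ with $\delta=\det\partial P/\partial y\notin I$. At points of $W$ with $\delta\ne0$, the set $V(P)\supset W$ is smooth of dimension $m$; so $W$ is an irreducible component of $V(P)$. Let $\eta\notin I$ be a polynomial that vanishes on the other components: none of them contains $W$, so take a product of polynomials, one for each component, vanishing on it but not on $W$. If $m=n$, take $P$ empty and $\delta=\eta=1$. Put $q=q_0\delta\eta$. It is not in $I$, as $I$ is prime; so $q\circ\hat F\ne0$. Let $Q(t)$ be the lowest-degree homogeneous part of $q\circ\hat F$ and $\mathcal A=\{Q\ne0\}$.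

Fix $a\in\mathcal A$ and put
$$\hat c(s)=\hat F(sa)=(\hat x(s),\hat y(s)),\qquad \hat c_k(s)=\hat F(\hat\theta^{-k}(sa)).$$
Then $P(\hat c)=0$. Moreover $q(\hat c(s))=Q(a)s^{\deg Q}+\cdots$, so $e:=\mathrm{ord}\,q(\hat c)=\deg Q<\infty$ and $e_1:=\mathrm{ord}\,\delta(\hat c)\le e$. From $f^k\circ\hat F=\hat F\circ\hat\theta^k$ we get $f^k(\hat c_k(s))=\hat c(s)$.

**Step 2 (a holomorphic family of pieces of $S$ around the formal curve).** The purpose is to build a convergent map $\psi:T\to\mathbb C^n$ that sends $\{s\ne0\}$ into $S$ and passes through $\hat c$ formally. We truncate $\hat c$ at high order, perturb the $x$-coordinates by $s^Nw$ with $w$ free, and solve $P=0$ for the $y$-coordinates by Newton's method. The price is a division by $\det\partial P/\partial y$, which has order $e_1$ along the curve, and the exponents are chosen to pay it.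

Let $N=2e+1$ and $M=N-e_1$. Then $e+1\le M\le N$ and $2M-N=2e+1-2e_1\ge1$. Let $(x_0(s),y_0(s))$ be the truncation of $\hat c$ modulo $s^{N+1}$, and $J(s)=\frac{\partial P}{\partial y}(x_0,y_0)$. Since $\det J=\delta(x_0,y_0)\equiv\delta(\hat c)$ mod $s^{N+1}$ and $e_1\le N$, we have $\det J=s^{e_1}u(s)$ with $u$ a polynomial, $u(0)\ne0$. As $M\le N$, Taylor's formula gives
$$P(x_0+s^Nw,\,y_0+s^Mv)=P(x_0,y_0)+s^NP_x(x_0,y_0)w+s^MJv+s^{2M}(\text{polynomial in }s,w,v),$$
and $P(x_0,y_0)\equiv P(\hat c)=0$ mod $s^{N+1}$. Multiply by the adjugate matrix $\mathrm{adj}\,J$. The term $s^MJv$ becomes $s^{M+e_1}uv=s^Nuv$, the first term stays divisible by $s^{N+1}$, and the last one is divisible by $s^{2M}$, hence by $s^{N+1}$. So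
$$\mathrm{adj}(J)\,P(x_0+s^Nw,\,y_0+s^Mv)=s^N\,G(s,w,v),\qquad G=u(s)v+L(s)w+s\,K(s,w,v), \tag{4}$$
with polynomial $L$ and $K$. Here $G(0,0,0)=0$ and $\partial G/\partial v=u(0)\,\mathrm{id}$ at the origin, so near $0$ the equation $G=0$ has a unique holomorphic solution $v=v(s,w)$ with $v(0,0)=0$. It is unique among formal solutions too: if $\hat w$, $\hat v$ are formal series in $s$ without constant term and $G(s,\hat w,\hat v)=0$, then
$$0=G(s,\hat w,\hat v)-G(s,\hat w,v(s,\hat w))=\mathcal U\cdot(\hat v-v(s,\hat w))$$
with a matrix $\mathcal U$ over $\mathbb C[[s]]$ whose value at $s=0$ is $u(0)\,\mathrm{id}$, so $\hat v=v(s,\hat w)$. For small $r$ put, on $T=\Delta_r\times\Delta_r^m$,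
$$\psi(s,w)=\bigl(x_0(s)+s^Nw,\ y_0(s)+s^Mv(s,w)\bigr).$$

*$\psi$ passes through $\hat c$.* Define $\hat w=(\hat x-x_0)/s^N$ and $\hat v=(\hat y-y_0)/s^M$. Both have entries in $s\mathbb C[[s]]$, because $\hat x-x_0$ and $\hat y-y_0$ are divisible by $s^{N+1}$. By (4), $s^NG(s,\hat w,\hat v)=\mathrm{adj}(J)P(\hat c)=0$. So $\hat v=v(s,\hat w)$ and $\psi(s,\hat w(s))=\hat c(s)$.

*$\psi$ maps $T^*:=T\cap\{s\ne0\}$ into $S$.* For $0<|s|<r$ with $r$ small, $u(s)\ne0$, so $\mathrm{adj}\,J$ is invertible and (4) gives $P(\psi)=0$. Next, $q(\psi)-q(x_0,y_0)$ is divisible by $s^M$, and $q(x_0,y_0)\equiv q(\hat c)$ mod $s^{N+1}$, where $q(\hat c)$ has order $e<M\le N$. So $q(\psi)=s^e(Q(a)+s\cdot\text{holomorphic})$, and for $r$ small $q(\psi)$ does not vanish on $T^*$. Now $P(\psi)=0$ and $\eta(\psi)\ne0$ give $\psi\in W$, and $q_0(\psi)\ne0$ gives $\psi\notin\Sigma$.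

*$\psi$ is small.* As $N,M\ge1$, $\psi(0,w)=z_0$, and $|z_0|<R$. So $|\psi|<R$ on $T$ for $r$ small.

**Example (a cusp).** Let $W=\{y^2=x^3\}\subset\mathbb C^2$, $\Sigma=\{0\}$, $\hat c(s)=(s^2,s^3)$, $P=y^2-x^3$, $\delta=2y$, $q_0=y$, $\eta=1$. Then $q=2y^2$, $e=6$, $e_1=3$, $N=13$, $M=10$. Here $G=2v-3s^4w+s\,K$, and exactly
$$\psi(s,w)=\bigl(s^2+s^{13}w,\ s^3(1+s^{11}w)^{3/2}\bigr),\qquad v=\tfrac32s^4w+\cdots .$$
For each $s\ne0$ the disc $w\mapsto\psi(s,w)$ is a small piece of $W\setminus\{0\}$ around $\hat c(s)$; for $s=0$ it is crushed to the cusp. Note that $T$ has dimension $m+1$, one more than $W$.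

**Step 3 (lifting under $f^k$).** The purpose is to parametrize $f^{-k}(\psi(s,w))$ by holomorphic functions that extend to $s=0$. Fix $k$. By Step 2 and Lemma 1, the set
$$\{(\tau,z):\tau\in T^*,\ f^k(z)=\psi(\tau)\}\to T^*$$
is a finite covering, the pull-back of $f^{-k}(S)\to S$ under $\psi$. The fundamental group of $T^*$ is $\mathbb Z$, since $T^*$ is a punctured disc times a polydisc. So each component, of degree $j_i$ say, is isomorphic to the covering $(\sigma,w)\mapsto(\sigma^{j_i},w)$ on $\{0<|\sigma|<r^{1/j_i}\}\times\Delta_r^m$. The $z$-coordinate on it is a map $g_i(\sigma,w)$ with $f^k(g_i(\sigma,w))=\psi(\sigma^{j_i},w)$; it is holomorphic, since local sections in Lemma 1 are. As $|\psi|<R$, (2) gives $|g_i|\le R$; so $g_i$ extends holomorphically across $\sigma=0$. With $i=1,\dots,c$ numbering the components, for $(s,w)\in T^*$,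
$$f^{-k}(\psi(s,w))=\{g_i(\sigma,w):1\le i\le c,\ \sigma^{j_i}=s\}. \tag{5}$$

**Step 4 (the formal curve $\hat c_k$ lies on one of the lifts).** The purpose is to match the formal lift $\hat c_k$ with an honest one. For a linear functional $\ell$ on $\mathbb C^n$ put
$$\Pi_\ell(s,w,Y)=\prod_i\ \prod_{\sigma^{j_i}=s}\bigl(Y-\ell(g_i(\sigma,w))\bigr).$$
This is a polynomial in $Y$ whose coefficients are bounded and holomorphic on $T^*$, so they extend to $T$. By (5), the function $\Phi(s,w,z)=s\,\Pi_\ell(s,w,\ell(z))$ vanishes on $\{f^k(z)=\psi(s,w)\}$; the factor $s$ takes care of $s=0$. This set contains $(0,0,z_0)$. By Rückert's Nullstellensatz there, some power of $\Phi$ lies in the ideal generated by the components of $f^k(z)-\psi(s,w)$. Substitute $(s,\hat w(s),\hat c_k(s))$, whose value at $s=0$ is $(0,0,z_0)$. The generators become zero, since $f^k(\hat c_k(s))=\hat c(s)=\psi(s,\hat w(s))$. As $\mathbb C[[s]]$ is a domain, $\Pi_\ell(s,\hat w(s),\ell(\hat c_k(s)))=0$.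

Put $s=\varsigma^{j_*}$ with $j_*=\prod_ij_i$. Then
$$\prod_i\ \prod_{\zeta^{j_i}=1}\Bigl(\ell(\hat c_k(\varsigma^{j_*}))-\ell\bigl(g_i(\zeta\varsigma^{j_*/j_i},\hat w(\varsigma^{j_*}))\bigr)\Bigr)=0\quad\text{in }\mathbb C[[\varsigma]],$$
so for each $\ell$ some factor vanishes. For given $(i,\zeta)$ the functionals $\ell$ whose factor vanishes form a linear subspace of $(\mathbb C^n)^*$. Finitely many of these subspaces cover $(\mathbb C^n)^*$, so one of them is the whole space. For that $(i,\zeta)$, put $j=j_i$ and $\sigma=\zeta\varsigma^{j_*/j}$, so that $\sigma^j=\varsigma^{j_*}$. The substitution $\mathbb C[[\sigma]]\to\mathbb C[[\varsigma]]$ is injective, and we obtain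
$$\hat c_k(\sigma^j)=g_i(\sigma,\hat w(\sigma^j))\quad\text{in }\mathbb C[[\sigma]]^n. \tag{6}$$

**Step 5 (removing the root).** The purpose is to return from $\sigma$ to $s$, so that the domain no longer depends on $k$. Write $g_i(\sigma,w)=\sum_l\gamma_l(w)\sigma^l$ and let
$$h_k(s,w)=\frac1j\sum_{\sigma^j=s}g_i(\sigma,w)=\sum_{l'\ge0}\gamma_{jl'}(w)\,s^{l'} .$$
It is holomorphic on $T$ and $|h_k|\le R$. In (6) the term $\gamma_l(\hat w(\sigma^j))\sigma^l$ contains only exponents congruent to $l$ modulo $j$, while the left side contains only exponents divisible by $j$. Comparing the exponents divisible by $j$ gives $h_k(s,\hat w(s))=\hat c_k(s)$. This proves Proposition 2. $\square$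

**Consequence.** For each $i$ and each $a\in\mathcal A$,
$$\text{the coefficient of }s^i\text{ in }\hat F(\hat\theta^{-k}(sa))\text{ is bounded uniformly in }k\ge0. \tag{7}$$
Indeed, by Cauchy's estimates the Taylor coefficient of $h_k$ at $s^\alpha w^\beta$ is bounded by $Rr^{-\alpha-|\beta|}$, and as $\hat w$ has no constant term, the coefficient of $s^i$ in $h_k(s,\hat w(s))$ involves only those with $\alpha+|\beta|\le i$.

## 8. The formal invariant manifold of the smallest non-zero modulus

Suppose that Theorem A fails, with $p=1$: $f(z_0)=z_0$ and $\mathcal D=D_{z_0}f$ has an eigenvalue of modulus in $(0,1]$. Let $\rho\le1$ be the smallest modulus of a non-zero eigenvalue of $\mathcal D$. Let $E$, of dimension $b\ge1$, be the sum of the generalized eigenspaces for eigenvalues of modulus $\rho$, and $E'$ the sum of the others, including the one for $0$. Let $L:\mathbb C^b\to E$ be a linear isomorphism and $A=L^{-1}\mathcal D|_EL$.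

**Lemma 3.** There are $\hat F(t)=z_0+Lt+\sum_{j\ge2}\varphi_j(t)$, with $\varphi_j$ homogeneous of degree $j$ and $E'$-valued, and $\hat\theta(t)=At+\sum_{j\ge2}\theta_j(t)$, with $\theta_j$ homogeneous of degree $j$, such that $f\circ\hat F=\hat F\circ\hat\theta$.

*Proof.* We solve the equation degree by degree. In degree $1$ it reads $\mathcal DL=LA$, which holds. In degree $j\ge2$, suppose that $\varphi_i,\theta_i$ are known for $i<j$. On the left, $\varphi_j$ enters only through $\mathcal D\varphi_j$. On the right, $\theta_j$ enters only through $L\theta_j$ and $\varphi_j$ only through $\varphi_j\circ A$, as the degree-$j$ part of $\varphi_i\circ\hat\theta$ with $2\le i<j$ involves only $\theta_l$ with $l<j$. Split the equation along $E\oplus E'$, which is $\mathcal D$-invariant. The $E$-component reads $L\theta_j=\text{known}$ and determines $\theta_j$. The $E'$-component reads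
$$\mathcal D|_{E'}\varphi_j-\varphi_j\circ A=\text{known}.$$
The operators $\varphi\mapsto\mathcal D|_{E'}\varphi$ and $\varphi\mapsto\varphi\circ A$ on the space of $E'$-valued homogeneous polynomials of degree $j$ commute. So the eigenvalues of their difference are of the form $\mu-\alpha_1\cdots\alpha_j$ with $\mu$ an eigenvalue of $\mathcal D|_{E'}$ and $\alpha_i$ eigenvalues of $A$. Here $\mu=0$ or $|\mu|>\rho$, while $0<|\alpha_1\cdots\alpha_j|=\rho^j\le\rho$, because $\rho\le1$. So these numbers are non-zero and the equation is solvable. $\square$

**Example.** To see the recursion, take $f(x,y)=(\alpha x,x^2)$ at the origin with $0<|\alpha|\le1$; (H) plays no role in Lemma 3. Here $E$ is the $x$-axis and $\mathcal D|_{E'}=0$; the degree-$2$ equation is $-\varphi_2(\alpha x)+x^2=0$, so $\hat F(x)=(x,x^2/\alpha^2)$ and $\hat\theta(x)=\alpha x$. Indeed $f(x,x^2/\alpha^2)=(\alpha x,x^2)=\hat F(\alpha x)$.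

**Step 1 (bounds on $\hat\theta^{-k}$).** The purpose is to transfer (7) to $\hat\theta$. The matrix $A$ is invertible and $\hat F$ is non-constant, so Proposition 2 applies. The $E$-component of $\hat F(\hat\theta^{-k}(sa))-z_0$ is $L\hat\theta^{-k}(sa)$. So by (7), for each $i$ the degree-$i$ part of $\hat\theta^{-k}$, evaluated at any $a\in\mathcal A$, is bounded in $k\ge0$. As $\mathcal A$ is Zariski dense, no non-zero homogeneous polynomial of degree $i$ vanishes on $\mathcal A$; so finitely many evaluations at points of $\mathcal A$ give a norm on the finite-dimensional space of these polynomials. Hence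
$$\text{for each }i,\text{ the coefficients of the degree-}i\text{ part of }\hat\theta^{-k}\text{ are bounded in }k\ge0. \tag{8}$$

**Step 2 ($\rho<1$ is impossible).** For $i=1$, (8) says that $A^{-k}$ is bounded for $k\ge0$. Its eigenvalues have modulus $\rho^{-k}$. So $\rho=1$.

**Step 3 (linearization for $\rho=1$).** The purpose is to conjugate $\hat\theta$ to its linear part; the means is averaging. Let $\kappa=\hat\theta^{-1}$, with linear part $B=A^{-1}$. The powers $B^k$, $k\ge0$, are bounded and the eigenvalues of $B$ are unimodular. A Jordan block of size at least $2$ would make $B^k$ grow linearly, so $B$ is diagonalizable and $\{B^k\}_{k\in\mathbb Z}$ is bounded. Put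
$$\chi_l=\frac1l\sum_{k=0}^{l-1}B^{-k}\kappa^k .$$
Its linear part is $\mathrm{id}$. By (8) and the boundedness of $B^{-k}$, its coefficients in each degree are bounded in $l$. Moreover
$$\chi_l\circ\kappa=B\cdot\frac1l\sum_{k=1}^{l}B^{-k}\kappa^{k}=B\Bigl(\chi_l+\tfrac1l\bigl(B^{-l}\kappa^l-\mathrm{id}\bigr)\Bigr)=B\chi_l+O(1/l)\quad\text{coefficientwise.}$$
Choose a subsequence along which all coefficients of $\chi_l$ converge, and let $\chi$ be the limit. Each coefficient of $\chi_l\circ\kappa$ is a linear function of finitely many coefficients of $\chi_l$, so $\chi\circ\kappa=B\chi$. As $\chi$ has linear part $\mathrm{id}$, it is a formal automorphism, and $\chi\circ\hat\theta\circ\chi^{-1}=A$. Replacing $\hat F$ by $\hat F\circ\chi^{-1}$ we get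
$$f\circ\hat F=\hat F\circ A,$$
and the linear part of $\hat F$ is still $L$.

**Step 4 (one formal curve).** Let $a_1$ be an eigenvector of $A$ with eigenvalue $\lambda$; then $|\lambda|=1$. From now on $\hat c(s):=\hat F(sa_1)=\sum_{j\ge0}c_js^j$. It satisfies
$$f(\hat c(s))=\hat c(\lambda s),\qquad c_0=z_0,\quad c_1=La_1\ne0,\quad|\lambda|=1. \tag{9}$$

It remains to show that (9) is impossible.

## 9. The eigenvalue is not a root of unity

Suppose $\lambda^l=1$ with $l\ge1$. By (9), $f^l(\hat c(s))=\hat c(s)$, a formal curve of periodic points; we show that there are too few of these. By (1), the algebraic set $\{f^l(z)=z\}$ lies in $\{|z|<R\}$; so it is compact, hence a finite set $\{\zeta_1,\dots,\zeta_h\}$. Choose a linear functional $\ell$ with $\ell(c_1)\ne0$. The polynomial $\prod_i(\ell(z)-\ell(\zeta_i))$ vanishes on this set, so by Hilbert's Nullstellensatz a power of it lies in the ideal generated by the components of $f^l(z)-z$. All of these vanish after substituting $\hat c$. So $\prod_i(\ell(\hat c(s))-\ell(\zeta_i))=0$, some factor is zero, and $\ell(\hat c(s))$ is constant. This contradicts $\ell(c_1)\ne0$.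

So $\lambda$ is not a root of unity, and for integers $i,j$, summing a geometric series,
$$\frac1l\sum_{k=0}^{l-1}\lambda^{k(j-i)}\longrightarrow\delta_{ij}\qquad(l\to\infty). \tag{10}$$
Averaging against $\lambda^{jk}$ thus isolates the $j$-th coefficient: the coefficient of $s^i$ in $\frac1l\sum_{k<l}\lambda^{jk}\hat c(\lambda^{-k}s)$ tends to $\delta_{ij}c_j$. This will be used twice.

## 10. Convergence of the formal curve

The purpose of this section is to show that $\hat c$ has positive radius of convergence.

**Step 1 (averaging the lifts).** Apply Proposition 2 with $b=1$, $\hat F=\hat c$, $\hat\theta(s)=\lambda s$ and $a=1$; this is allowed, since $\mathcal A\supset\mathbb C^*$, as a non-zero homogeneous polynomial in one variable vanishes at most at $0$. We get $h_k$ on $T$ with $|h_k|\le R$ and $h_k(s,\hat w(s))=\hat c(\lambda^{-k}s)$. By Montel and a diagonal argument choose $l_\nu\to\infty$ such that for all $j\ge1$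
$$\frac1{l_\nu}\sum_{k<l_\nu}\lambda^{jk}h_k\longrightarrow H_j\quad\text{locally uniformly on }T.$$
Then $|H_j|\le R$. The coefficient of $s^i$ after the substitution $w=\hat w(s)$ is a fixed linear combination of finitely many Taylor coefficients, so it passes to the limit. By (10),
$$H_j(s,\hat w(s))=c_js^j\qquad(j\ge1). \tag{11}$$

**Step 2 (an honest point with $s\ne0$).** The curve $(s,\hat w(s))$ is only formal, so (11) bounds nothing yet. But it gives a formal solution of a system of convergent equations, and such a system must have an honest solution. Let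
$$Z=\{(s,w)\in T:H_j(s,w)=c_js^j\ \ \forall j\ge1\}.$$
By (11) it contains $0$, and by (N) it is, near $0$, the zero set of finitely many of these equations. If $s$ vanished on $Z$ near $0$, then by Rückert's Nullstellensatz some power of $s$ would lie in the ideal generated by the germs at $0$ of the components of these finitely many $H_j-c_js^j$. All of these vanish after substitution of $(s,\hat w(s))$, whereas the power of $s$ does not. So there is $(s_1,w_1)\in Z$ with $s_1\ne0$. Then
$$|c_j|\,|s_1|^j=|H_j(s_1,w_1)|\le R\qquad\text{for all }j\ge1,$$
and the radius of convergence of $\hat c$ is at least $|s_1|$.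

## 11. The boundary of the disc of convergence

Let $\gamma(t)=\sum_{j\ge0}c_jt^j$, with radius of convergence $\rho_*\in(0,\infty]$.

**Step 1 ($\gamma$ is bounded and $\rho_*<\infty$).** By (9) and analytic continuation, $f(\gamma(t))=\gamma(\lambda t)$ for $|t|<\rho_*$. Suppose that for some $\tau<\rho_*$ the maximum of $|\gamma|$ on $|t|=\tau$ is at least $R$, attained at $t_1$. Then $|\gamma(\lambda t_1)|=|f(\gamma(t_1))|\ge2|\gamma(t_1)|>|\gamma(t_1)|$, although $|\lambda t_1|=\tau$; this is impossible. So $|\gamma|<R$. As $c_1\ne0$, $\gamma$ is not constant, and Liouville's theorem gives $\rho_*<\infty$.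

**Step 2 (a boundary point in the good piece).** The purpose is to reach the circle $|t|=\rho_*$ at a point where inverse branches are available. Let $W$ be the Zariski closure of $\gamma(\Delta_{\rho_*})$. It is irreducible, being the zero set of the prime ideal $\{P:P\circ\gamma=0\}$. Take $\Sigma,S$ from Lemma 1 and a polynomial $q$ that vanishes on $\Sigma$ but not on $W$; then $q\circ\gamma\not\equiv0$. By Fatou's theorem for $\gamma$ and the F. and M. Riesz theorem for $q\circ\gamma$, there is $\vartheta$ such that
$$p=\lim_{\tau\to\rho_*}\gamma(\tau e^{i\vartheta})$$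
exists and $q(p)\ne0$. As $W$ is closed, $p\in W\setminus\Sigma=S$; and $|p|\le R$.

Let $\mathcal B\subset S\cap\{|z|<R+1\}$ be an open neighborhood of $p$ in $S$ that is biholomorphic to a ball. As $S$ is open in $W$, $\mathcal B$ is open in $W$; since $\gamma$ takes values in $W$, $\gamma^{-1}(\mathcal B)$ is open in $\Delta_{\rho_*}$, and there is $\tau_0<\rho_*$ with $\gamma(\tau e^{i\vartheta})\in\mathcal B$ for $\tau_0\le\tau<\rho_*$. Let $\Omega$ be the component of $\gamma^{-1}(\mathcal B)$ that contains this segment, and $t_0=\tau_0e^{i\vartheta}$.

**Step 3 (inverse branches that follow $\gamma$).** We have $f^k(\gamma(\lambda^{-k}t))=\gamma(t)$. By Lemma 1 and simple connectivity of $\mathcal B$, for each $k\ge0$ there is a holomorphic section $b_k:\mathcal B\to f^{-k}(S)\subset\mathbb C^n$ of $f^k$ with $b_k(\gamma(t_0))=\gamma(\lambda^{-k}t_0)$. Both $t\mapsto b_k(\gamma(t))$ and $t\mapsto\gamma(\lambda^{-k}t)$ are lifts of $\gamma|_\Omega$ under the covering $f^k:f^{-k}(S)\to S$. They agree at $t_0$ and $\Omega$ is connected, so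
$$b_k(\gamma(t))=\gamma(\lambda^{-k}t)\qquad(t\in\Omega).$$
By (2) with $R'=R+1$, $|b_k|\le R+1$.

**Step 4 (averaging again).** By Montel and a diagonal argument choose $l_\nu\to\infty$ such that $\frac1{l_\nu}\sum_{k<l_\nu}\lambda^{jk}b_k\to H_j$ locally uniformly on $\mathcal B$ for all $j\ge1$. For $t\in\Omega$,
$$\frac1l\sum_{k<l}\lambda^{jk}\gamma(\lambda^{-k}t)=\sum_ic_it^i\;\frac1l\sum_{k<l}\lambda^{k(j-i)}\longrightarrow c_jt^j$$
by (10) and dominated convergence, since $\sum_i|c_i||t|^i<\infty$. Hence these new functions satisfy
$$|H_j|\le R+1\ \text{ on }\mathcal B,\qquad H_j(\gamma(t))=c_jt^j\quad(t\in\Omega). \tag{12}$$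

**Step 5 (a coordinate that cannot leave the disc).** Choose a linear functional $\ell$ with $\ell(c_1)=1$ and set $X=\ell\circ H_1$, a holomorphic function on $\mathcal B$. By (12), $X(\gamma(t))=t$ on $\Omega$: the parameter of the curve has become a function on the ambient piece $\mathcal B$, which contains the endpoint $p$. By continuity $X(p)=\rho_*e^{i\vartheta}$. Let
$$Z=\{x\in\mathcal B:\ H_j(x)=c_jX(x)^j\ \ \forall j\ge1\}.$$
By (N) it is a closed analytic subset of $\mathcal B$. It contains $\gamma(\Omega)$, hence also $p$. On $Z$ we have
$$|c_j|\,|X|^j=|H_j|\le R+1\qquad\text{for all }j\ge1.$$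
If $|X(x)|>\rho_*$ for some $x\in Z$, this would give $\limsup|c_j|^{1/j}\le1/|X(x)|<1/\rho_*$, contrary to the definition of $\rho_*$. So $|X|\le\rho_*$ on $Z$. But $|X(p)|=\rho_*$. By the maximum principle, applied to each of the finitely many irreducible components of the germ of $Z$ at $p$, $X$ is constant on a neighborhood of $p$ in $Z$. However, $\gamma(\tau e^{i\vartheta})\in Z$ and $\gamma(\tau e^{i\vartheta})\to p$ as $\tau\to\rho_*$, while $X(\gamma(\tau e^{i\vartheta}))=\tau e^{i\vartheta}\ne X(p)$. This contradiction proves Theorem A. $\blacksquare$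

## 12. Endomorphisms of projective space

*Proof of Corollary B.* We lift $g$ to $\mathbb C^{N+1}$ and apply Theorem A. Let $F$ be a homogeneous lift of $g$; it is non-degenerate of degree $d\ge2$. By Euler's relation $D_ZF$ sends $Z$ to $dF(Z)$. For $Z\ne0$ we have $F(Z)\ne0$, so $D_ZF$ maps $\mathbb CZ$ isomorphically onto $\mathbb CF(Z)$, and the induced map on the quotients represents $D_{[Z]}g$. Hence $D_ZF$ is invertible if and only if $D_{[Z]}g$ is, and $F^j(C_F)$ is contained in the cone over $g^j(C_g)$ together with $0$. So (H) holds for $F$, with $D$ the cone over $PC(g)$; the growth condition was checked in Section 2.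

If $g^p[Z]=[Z]$, then $F^p(Z)=cZ$ with $c\ne0$. As $F^p$ is homogeneous of degree $d^p$, replacing $Z$ by $\mu Z$ with $\mu^{d^p-1}c=1$ we get $F^p(Z)=Z$. The projection $\mathbb C^{N+1}\setminus\{0\}\to\mathbb{CP}^N$ conjugates $F^p$ to $g^p$ and identifies $T_{[Z]}\mathbb{CP}^N$ with $\mathbb C^{N+1}/\mathbb CZ$. So the eigenvalues of $D_ZF^p$ are $d^p$, on $\mathbb CZ$, and those of $D_{[Z]}g^p$. Apply Theorem A to $F$. $\square$

## 13. Eigenvalues arbitrarily close to the unit circle

*Proof of Theorem C.* We perturb the one-variable map $x^d+c_0$, which has a fixed point of multiplier $1$, to parameters at which the critical point is periodic. Let $f_c(x)=x^d+c$, $x_0=d^{-1/(d-1)}$ and $c_0=x_0-x_0^d=\max_{x\ge0}(x-x^d)>0$. So $f_{c_0}(x_0)=x_0$ and $f_{c_0}'(x_0)=1$. Let $V\not\ni0$ be a disc centered at $c_0$, and let $Q_k(c)=f_c^k(0)$.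

**Step 1 (some $c\in V$ and $k\ge1$ satisfy $Q_k(c)=0$).** Suppose not. Let $\varrho$ be a holomorphic $d$-th root of $-c$ on $V$; it has no zeros. If $Q_k(c)=\varrho(c)$, then $Q_{k+1}(c)=\varrho(c)^d+c=0$. So the functions $Q_k/\varrho$, $k\ge1$, omit $0$ and $1$ on $V$. By Montel a subsequence converges locally uniformly on $V$, either to a holomorphic function or to $\infty$. For real $c\in(0,c_0]$ the function $x^d+c-x$ is positive at $0$ and at most $0$ at $x_0$, so $f_c$ has a fixed point in $(0,x_0]$; let $x_c$ be the smallest one. As $f_c$ is increasing on $[0,\infty)$, the orbit of $0$ is increasing and bounded by $x_c$. For real $c>c_0$ we have $x^d+c>x$ for all $x\ge0$, so the orbit of $0$ increases and has no finite limit, that is, $Q_k(c)\to+\infty$. Both kinds of $c$ occur in $V$, a contradiction.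

**Step 2 (a PCA map).** For such a $c$, the point $0$ is periodic under $f_c$. On $\mathbb C^n$, $n\ge2$, put
$$f(z,w,x_3,\dots,x_n)=(z^d+cw^d,\ w^d,\ x_3^d,\dots,x_n^d).$$
It is homogeneous of degree $d$. It is non-degenerate: if $f=0$, then $w=0$ and all $x_i=0$, and then $z=0$. Its Jacobian determinant is a non-zero constant times $z^{d-1}w^{d-1}\prod_ix_i^{d-1}$, so $C_f=\{z=0\}\cup\{w=0\}\cup\bigcup_i\{x_i=0\}$. The hyperplanes $\{w=0\}$ and $\{x_i=0\}$ are mapped onto themselves. A hyperplane $\{z=\alpha w\}$ is mapped onto $\{z=f_c(\alpha)w\}$, so $f^k(\{z=0\})=\{z=Q_k(c)w\}$, which gives finitely many hyperplanes. So $f$ is PCA.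

**Step 3 (the eigenvalue).** As $V$ shrinks to $c_0$, the polynomials $z^d+c-z$ tend to $z^d+c_0-z$, which vanishes at $x_0$; by Hurwitz's theorem there is a fixed point $z_*$ of $f_c$ that tends to $x_0$. The point $(z_*,1,0,\dots,0)$ is fixed by $f$. There the differential is upper triangular, with eigenvalues $\lambda=dz_*^{d-1}$, $d$, and $0$ in each $x_i$-direction. Now $\lambda\to dx_0^{d-1}=1$. So for $V$ small, $\lambda\ne0$ and $|\lambda|<1+\varepsilon$, and by Theorem A $|\lambda|>1$. $\square$
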